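# Lassos, bad literals, and minimal unsatisfiable subformulas of random $r$-SAT

## 1. Lassos, free sets and bad sets of literals

Fix $r\ge 3$ and Boolean variables $X=\{x_1,\dots,x_n\}$. An $r$-clause is a disjunction of $r$ literals on $r$ distinct variables, and a formula is a set of $r$-clauses. We write $V(\cdot)$ for the set of variables occurring in a clause, a formula or a set of literals. A clause is *inside* $S\subset X$ if all its variables lie in $S$. For $Q\subset X$, $F-Q$ is the set of clauses of $F$ containing no variable of $Q$. A set $K$ of literals is *consistent* if it has at most one literal per variable, and $F\wedge K$ is $F$ together with the literals of $K$ as unit clauses.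

The proof turns on the following two notions.

**Definition (lasso, free set).** A lasso of length $e\ge1$ attached to $S\subset X$ is a sequence $\Lambda=(u_0,c_1,u_1,c_2,\dots,c_e,u_e)$ with distinct clauses $c_i$ and variables $u_i$ such that $u_{i-1}\neq u_i$ both lie in $c_i$, $u_0\in S$, and
$$u_e\in S\cup V(c_1)\cup\dots\cup V(c_{e-1}).$$
$V(\Lambda)$ is the set of all variables of its clauses. The set $S$ is $j$-free in a formula $F_1$ if $F_1$ contains no lasso of length at most $2j$ attached to $S$. Every $S$ is $0$-free.

So a lasso is a walk that leaves $S$ through clauses and returns, either to $S$ or to a variable it has already seen. For $r=3$ and $s,s'\in S$: a clause with two variables in $S$ is a lasso of length 1. Two clauses on $\{s,a,b\}$ and $\{s',a,c\}$ give the lasso $(s,c_1,a,c_2,s')$ of length 2. Clauses on $\{s,a,b\},\{a,c,d\},\{c,b,f\}$ give the lasso $(s,c_1,a,c_2,c,c_3,b)$ of length 3, which ends in $V(c_1)$.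

**Definition (bad set).** A consistent set $K$ of literals is $j$-bad in $F$ if there is a subformula $F_1\subset F$, called a witness, such that $V(K)$ is $j$-free in $F_1$ and $F_1\wedge K$ is unsatisfiable.

Two facts are immediate. If $F\subset F^*$ and $K$ is $j$-bad in $F$, then $K$ is $j$-bad in $F^*$ (same witness). And $K$ is $0$-bad in $F$ if and only if $F\wedge K$ is unsatisfiable.

Two examples with $r=3$. Let $F$ be the single clause $x_1\vee x_2\vee x_3$ and $K=\{\neg x_1,\neg x_2,\neg x_3\}$. Then $K$ is $0$-bad. It is not $1$-bad: the clause has two variables in $V(K)$, so the only witness candidate is $F_1=\emptyset$. Thus "bad at level $j\geq 1$" ignores contradictions caused by short coincidences near $V(K)$.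

Next let $F$ consist of nine clauses: $s\vee a\vee b$, the four clauses $\neg a\vee\pm y\vee\pm z$, and the four clauses $\neg b\vee\pm w\vee\pm t$. The last eight force $a$ and $b$ to be false, so $F\wedge\{\neg s\}$ is unsatisfiable. The set $\{s\}$ is $1$-free in $F$: a clause with two variables in $\{s\}$ does not exist, and a lasso of length 2 would need a second clause with two variables in $\{s,a,b\}$. So $\{\neg s\}$ is $1$-bad. Removing any of the nine clauses makes $F\wedge\{\neg s\}$ satisfiable, so $F$ is the only possible witness. But $F$ contains the lasso of length 3 from $s$ through $a$ and $y$ back to $a$ (clauses $s\vee a\vee b$, $\neg a\vee y\vee z$, $\neg a\vee\neg y\vee z$), so $\{\neg s\}$ is not $2$-bad. Finally, $\{\neg s,a\}$ is not $1$-bad. Indeed a witness cannot contain $s\vee a\vee b$, and can contain at most one of the clauses with $\neg a$, as two of them share $y$ outside $\{s,a\}$. What remains is satisfied with $b$ false, $a$ true, $s$ false. So for $j\ge1$ badness is not inherited by larger sets $K$.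

What the two notions are for is the following deterministic statement. A subformula is *minimal unsatisfiable* if it is unsatisfiable and every proper subset of its clauses is satisfiable.

**Lemma 1.** Let $T\subset F$ and $V(T)\subset S\subset X$. Suppose that $S$ is $J$-free in the set of clauses of $F$ that are not inside $S$, and that no consistent $K$ with $V(K)=S$ is $J$-bad in $F\setminus T$. Then every minimal unsatisfiable $F'\subset F$ satisfies $V(F')\subset S$.

*Proof.* Suppose $V(F')\not\subset S$. Let $F'[S]$ be the set of clauses of $F'$ inside $S$. It is a proper subset of $F'$, so by minimality it is satisfied by some $\tau\in\{0,1\}^S$. Let $K$ be the set of $|S|$ literals on $S$ that are true under $\tau$, and let $F_1=F'\setminus F'[S]$. All clauses of $T$ are inside $S$, so $F_1\subset F\setminus T$. No clause of $F_1$ is inside $S$, so $V(K)=S$ is $J$-free in $F_1$. Since $K$ is not $J$-bad in $F\setminus T$, $F_1\wedge K$ is satisfiable. A satisfying assignment extends $\tau$, so it satisfies $F'[S]$ as well, hence all of $F'$, a contradiction. $\square$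

So to bound the size of all minimal unsatisfiable subformulas of a random formula, it is enough to find a small $T$ and a small $S$ as in Lemma 1. The condition on $K$ is *adversarial*: $K$ comes from $F'$, over which we have no control.

## 2. Minimal unsatisfiable subformulas just below the satisfiability threshold

For $n\ge r$ and $p\in[0,1]$, $\mathcal F^r_{n,p}$ is the random formula in which each of the $2^r\binom nr$ possible $r$-clauses is included independently with probability $p$. Let $c_r(n)n^{-(r-1)}$ be a sharp threshold function: for every fixed $\delta>0$, if $p\le(1-\delta)c_r(n)n^{-(r-1)}$ then $F$ is satisfiable with probability $1-o(1)$, and if $p\ge(1+\delta)c_r(n)n^{-(r-1)}$ then $F$ is unsatisfiable with probability $1-o(1)$. Such a function exists by Friedgut's theorem; it is believed, but not known, that $c_r(n)$ converges to a constant.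

The vertices of a subformula are the variables occurring in it. Scott and Sorkin, in "Structure of random r-SAT below the pure literal threshold" (arXiv:1008.1260, 2010), ask the following. Let $r\ge3$, $\varepsilon>0$, $p=\alpha n^{-(r-1)}$ with $\alpha(n)\le(1-\varepsilon)c_r(n)$ for all $n$, and let $q(n)$ be the probability that $F\in\mathcal F^r_{n,p}$ contains a minimal unsatisfiable subformula on at least $\varepsilon n$ vertices. Is $q(n)=n^{-\omega(1)}$, that is, does $q$ decay faster than every polynomial? The answer is yes.

**Theorem 1.** Let $r\ge3$, $\varepsilon>0$, $p=\alpha n^{-(r-1)}$, $0\le\alpha(n)\le(1-\varepsilon)c_r(n)$. There is $c=c(r)>0$ such that for all large $n$, with probability at least $1-\exp(-n^c)$, every minimal unsatisfiable subformula of $F\in\mathcal F^r_{n,p}$ has at most $n^\gamma$ vertices, where $\gamma=\frac1{32(r+1)}$. In particular $q(n)\le\exp(-n^c)=n^{-\omega(1)}$.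

**Theorem 2 (complement).** Under the same hypotheses, put $a_r=(r-2)2^r+1$.
(i) $\Pr[F\text{ unsatisfiable}]=O(n^{-a_r})$, and this is $\Theta(n^{-a_r})$ if $\liminf\alpha(n)>0$ (for $r=3$: $\Theta(n^{-9})$).
(ii) There is $\theta=\theta(r)>0$ such that if $\liminf\alpha(n)>0$ and $\varepsilon\le\theta$, then $q(n)\ge e^{-O(n)}$.

In the situation of (ii), $e^{-O(n)}\le q(n)\le e^{-n^c}$; the true exponent is not determined here.

"Whp" means with probability $1-o(1)$, $\log$ is the natural logarithm, and all statements are for $n$ large (depending on $r$, $\varepsilon$ and the function $c_r$).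

## 3. Deficiency, and what a first-moment count can see

Let us try small minimal unsatisfiable formulas with $r=3$. All eight clauses on three variables form one: each assignment falsifies exactly one clause. In expectation it occurs about $n^{3}\cdot n^{-2\cdot 8}=n^{-13}$ times. A sparser one comes from the complete binary tree of depth 3: put a different variable at each of the $7$ internal nodes, read a variable's value as "go left/right", and for each of the $8$ root–leaf paths take the clause falsified exactly by following that path. Every assignment follows one path, so it falsifies exactly one clause. The formula is minimal unsatisfiable, with $7$ variables and $8$ clauses, and its expected number of copies has order $n^{7-16}=n^{-9}$. So unsatisfiability itself is only polynomially unlikely (this will be Theorem 2(i)), and the question is really about *large* minimal subformulas. The number of clauses in both examples exceeds the number of variables. This is general.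

**Lemma 2.** Let $H$ be minimal unsatisfiable with $e$ clauses and $v$ variables. Then $e\ge v+1$, and every nonempty $U\subset V(H)$ meets at least $|U|+1$ clauses of $H$.

*Proof.* For $J\subset H$ let $\mathrm{def}(J)=|J|-|V(J)|$. Suppose some $J\neq H$ maximizes $\mathrm{def}$. For every $J'\subset H\setminus J$, $\mathrm{def}(J\cup J')\le\mathrm{def}(J)$ says $|J'|\le|V(J')\setminus V(J)|$. This is Hall's condition, so the clauses of $H\setminus J$ can be matched to distinct variables outside $V(J)$ that occur in them, and setting each matched variable suitably satisfies all of $H\setminus J$ using variables outside $V(J)$ only. As $J$ is a proper subset, it is satisfiable by an assignment of $V(J)$. Together $H$ is satisfied, a contradiction. So $H$ is the only maximizer, and $\mathrm{def}(J)\le\mathrm{def}(H)-1=e-v-1$ for all $J\neq H$.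

Taking $J=\emptyset$ gives $e\ge v+1$. For $U\ne\emptyset$ let $J$ be the set of clauses missing $U$. Then $J\neq H$ and $|V(J)|\le v-|U|$, so $|J|-(v-|U|)\le e-v-1$, that is, $e-|J|\ge|U|+1$. $\square$

The sensible first attempt is now to count vertex sets carrying too many clauses. Suppose every set of $e$ clauses is contained in a random formula with probability at most $(\kappa n^{-(r-1)})^e$, for all $e$. There are at most $(3n/v)^v$ sets $V$ of $v$ variables, at most $2^rv^r$ clauses inside each, and $\binom ab\le(3a/b)^b$. Hence
$$\Pr[\exists V,\ |V|=v,\text{ with at least }v+1\text{ clauses inside}]\le\Big(\frac{3n}v\Big)^v\Big(\frac{3\cdot2^rv^r\kappa}{(v+1)n^{r-1}}\Big)^{v+1}\le(9\cdot2^r\kappa)^{v+1}\Big(\frac vn\Big)^{(r-2)v+r-1}.\tag{1}$$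
(In the last step use $3^{2v+1}\le9^{v+1}$ and $v+1\geq v$; the exponent of $v$ is $-v+(r-1)(v+1)=(r-2)v+r-1$, and that of $n$ is its negative.)

For fixed $v$ this is $O(n^{-(r-2)v-(r-1)})$, which improves with $v$: encouraging. But put $C=9\cdot2^r\kappa$ with $\kappa=\alpha$ and $v=xn$. The bound is about $(Cx^{r-2})^{xn}$, which is small only when $Cx^{r-2}<1$. Nothing in the hypothesis makes $C$ small, and once $Cx^{r-2}\ge1$ the estimate says nothing. That is where the count stops: it does not know that $p$ is below the *threshold*. It does give rough bounds on $c_r$.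

**Lemma 3.** There is $c_0=c_0(r)>0$ with $c_0\le c_r(n)\le r!$ for large $n$.

*Proof.* *Upper bound.* Let $p=\frac34r!\,n^{-(r-1)}$. Each assignment falsifies exactly $\binom nr$ of the possible clauses, so $\Pr[\text{sat}]\le2^n(1-p)^{\binom nr}\le e^{n\ln2-(3/4-o(1))n}\to0$, as $\ln 2<0.7$. If $c_r(n)\ge r!$ for infinitely many $n$, then along those $n$ we have $p\le(1-\frac14)c_r(n)n^{-(r-1)}$ and $F$ is satisfiable whp (apply the definition to the sequence that equals $p$ along those $n$ and $0$ otherwise), a contradiction.

*Lower bound.* Let $p=\alpha_1n^{-(r-1)}$ with $\alpha_1>0$ and $9\cdot2^r\alpha_1\le\frac12$. An unsatisfiable formula contains a minimal unsatisfiable one, so by Lemma 2 and (1) with $\kappa=\alpha_1$, $\Pr[\text{unsat}]\le\sum_{v\ge r}2^{-v-1}v^{r-1}n^{-(r-1)}\to0$. If $c_r(n)\le\alpha_1/2$ infinitely often, then along those $n$, $p\ge2c_r(n)n^{-(r-1)}$ and $F$ is unsatisfiable whp, a contradiction. So $c_0=\alpha_1/2$ works. $\square$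

**Reduction.** The events "$F$ contains a minimal unsatisfiable subformula with more than $n^\gamma$ vertices" and "$F$ is unsatisfiable" are increasing in $F$, so their probabilities increase with $p$. If $\varepsilon\ge1$ then $p=0$ and $F$ is empty. So for Theorem 1 and the upper bound in Theorem 2(i) we may assume $0<\varepsilon<1$ and
$$p=(1-\varepsilon)c_rn^{-(r-1)},\qquad p'=(1-\tfrac\varepsilon2)c_rn^{-(r-1)},\qquad p''=(1-\tfrac\varepsilon4)c_rn^{-(r-1)},\tag{2}$$
where $p$ is the density of interest and $p'$, $p''$ are two auxiliary densities, still below the threshold. Put $\beta=2^rr!$. By Lemma 3, for clause probability $p$ or $p'$, the expected numbers of clauses containing one, respectively two, given variables are at most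
$$2^r\binom{n-1}{r-1}p'\le2^rr\le\beta,\qquad 2^r\binom{n-2}{r-2}p'\le\frac{2^rr(r-1)}n\le\frac\beta n.\tag{3}$$

## 4. The deletion inequality, and what to feed into it

The threshold property gives only $o(1)$, without a rate. The following inequality turns a whp statement at $p'$ into a statement at $p$ with exponentially small failure probability, at the price of deleting a few clauses.

**Lemma 4.** Let $B\subset\{0,1\}^N$ be decreasing and nonempty, and let $m_B(x)$ be the least number of ones of $x$ to be changed to $0$ to reach $B$. For $0<p<p'<1$,
$$\mathbb E_p\big[(p'/p)^{m_B}\big]\le\frac1{\mathbb P_{p'}(B)},\qquad\text{hence}\qquad\mathbb P_p(m_B\ge t)\le\frac{(p/p')^t}{\mathbb P_{p'}(B)}.$$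

For instance, if $B=\{0\}$ then $m_B(x)$ is the number of ones, and the left side is $(1-p+p')^N$, which is indeed at most $(1-p')^{-N}$ as $(1+p'-p)(1-p')\le 1$.

*Proof.* The second claim is Markov's inequality. For the first use induction on $N$; for $N=0$ both sides equal 1. Let $\lambda=p'/p$ and $B_i=\{x\in\{0,1\}^{N-1}:(x,i)\in B\}$. Both are decreasing, $B_0\supset B_1$ and $B_0\neq\emptyset$. The last coordinate is either kept or changed, so $m_B(x,0)=m_{B_0}(x)$ and $m_B(x,1)=\min(m_{B_1}(x),1+m_{B_0}(x))$, with $m_\emptyset=\infty$. Let $b_0=\mathbb P_{p'}(B_0)>0$, $u=\mathbb P_{p'}(B_1)/b_0\in[0,1]$, $w=1-u$, with $1/0=\infty$. By the induction hypothesis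
$$\mathbb E_p\lambda^{m_B}\le\frac{1-p}{b_0}+p\min\Big(\frac1{ub_0},\frac\lambda{b_0}\Big)=\frac1{b_0}\big[1+p(\min(1/u,\lambda)-1)\big].$$
On the other side $\mathbb P_{p'}(B)=(1-p')b_0+p'ub_0=b_0(1-p'w)$, and $\frac1{1-p'w}\ge1+p'w=1+p\lambda w$. So it suffices that $\min(1/u,\lambda)-1\le\lambda w$. If $1/u\le\lambda$, then $1/u-1=w/u\le\lambda w$. If $\lambda u<1$, then $\lambda-1\le\lambda-\lambda u=\lambda w$. $\square$

Which decreasing event $B$ should we use? The obvious choice is $B=\{F\text{ satisfiable}\}$, for which $\mathbb P_{p'}(B)\to1$. It yields: with probability at least $1-2e^{-\varepsilon t/2}$, fewer than $t$ deletions make $F$ satisfiable. This is useless as it stands, because a minimal unsatisfiable formula on $n$ variables becomes satisfiable on deleting one single clause. We must put the deleted clauses $T$ back, by first setting the variables of $V(T)$ and then extending. So $B$ should say that a small set of variables can be set *arbitrarily* without destroying satisfiability. Literally this fails as soon as $F$ has one clause: falsify its $r$ literals. The notion of $J$-badness disregards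 such coincidences, and Lemma 1 shows that this weaker robustness is enough, provided the coincidences are absorbed into $S$. The event will be
$$B=\{\text{no consistent }K\text{ with }|K|\le m\text{ is }J\text{-bad in }F\},\qquad m=n^{\Theta(1)},\ J=\Theta(\log n),$$
which is decreasing since badness is monotone in $F$.

To show that $B$ holds whp we begin with *random* sets $K$. Below the threshold $n^\gamma$ random unit clauses are $0$-bad with probability at most $n^{-x_0}$, where $x_0=\frac{1}{2(r+1)}$. That is far too weak for a union bound, even over the $2n$ sets of size 1. What rescues us is $r-1\ge2$: a falsified literal in a clause can hand on its obligation to either of two *other* literals of that clause, and if $K$ is bad at level $j+1$, then both resulting sets are bad at level $j$. They are almost independent, so failure probabilities are roughly squared. About $\log n$ repetitions bring the failure probability of a fixed $K$ down to $n^{-n^{\Omega(1)}}$, which beats the number of sets $K$ of size $n^{\Omega(1)}$.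

## 5. Parameters, and the rarity of successive lassos

Let
$$x_0=\frac1{2(r+1)},\quad\gamma=\frac{x_0}{16}=\frac1{32(r+1)}\le\frac1{128},\quad A=2e^2\beta,\quad\rho=\min\Big\{\frac\gamma{2\log A},\frac1{16\log(r\beta)}\Big\},\quad J=\lfloor\rho\log n\rfloor,$$
and for $0\le j\le J$
$$x_j=x_0(5/4)^j,\qquad y_j=n^{-x_j},\qquad k_j=\lfloor n^\gamma A^{-j}\rfloor,\qquad d_j=\lceil4x_j\rceil.$$
Here $y_j$ is the failure probability aimed at on level $j$, for sets of size up to $k_j$, and $d_j$ is the number of coincidences tolerated. We need the following.

- (P1) $\frac12n^{\gamma/2}\le k_j\le n^\gamma$. Indeed $A^J\le n^{\gamma/2}$, and $\lfloor y\rfloor\ge y/2$ for $y\ge1$.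
- (P2) $x_j\le n^{\gamma/4}$, since $\log A>6$ and $\log(5/4)<1$ give $(5/4)^J\le n^{\gamma\log(5/4)/(2\log A)}\le n^{\gamma/4}$. So $d_j\le4x_j+1\le n^\gamma$.
- (P3) $e^2\beta k_{j+1}\le\frac12n^\gamma A^{-j}\le k_j$ for $j<J$.
- (P4) $k_j\ge2x_j\log n$, by (P1) and (P2).
- (P5) $(r\beta)^{2J}\le n^{1/8}$.

**Definition (successive lassos).** $d$ successive lassos from $S$ are lassos $\Lambda_1,\dots,\Lambda_d$, all of length at most $2J$, with all clauses occurring pairwise distinct, such that $\Lambda_i$ is attached to $S\cup V(\Lambda_1)\cup\dots\cup V(\Lambda_{i-1})$.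

**Lemma 5.** For fixed $S$ with $|S|\le n^\gamma$ and an integer $1\le d\le n^\gamma$, the probability (under $p$ or $p'$) that $F$ contains $d$ successive lassos from $S$ is at most $n^{-d/2}$.

*Proof.* We bound the expected number of such sequences. Let $m_1=\lfloor n^\gamma\rfloor+2Jrd\le n^{2\gamma}$; this bounds the size of $S$ together with all variables of all clauses involved. As all clauses are distinct, a given sequence lies in $F$ with probability equal to the product of its clause probabilities. Given the earlier lassos, we sum this product over the lassos of length $e$ attached to the current set. There are at most $m_1$ choices of $u_0$. Each pair $(c_i,u_i)$ with $i<e$, where $c_i\ni u_{i-1}$ and $u_i\in c_i$, contributes at most $r\beta$ by (3). Once $c_1,\dots,c_{e-1}$ are given, there are at most $m_1$ choices of $u_e$, and then $c_e\ni u_{e-1},u_e$ contributes at most $\beta/n$ by (3). Summing over $e\le2J$ and using (P5), the total is at most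
$$\frac{2Jm_1^2(r\beta)^{2J}}n\le2Jn^{4\gamma+1/8-1}\le n^{-1/2}.$$
Multiplying over the $d$ lassos gives $n^{-d/2}$. $\square$

## 6. Handing literals on to neighbors

This section is deterministic. It says what $(j+1)$-freeness buys: the neighborhood of $Q$ is tree-like, the neighbors are $j$-free, and unsatisfiability passes to them.

**Lemma 6.** Let $Q$ be $(j+1)$-free in $F_1$, $j\ge0$.
(a) Each clause of $F_1$ has at most one variable in $Q$, and distinct clauses of $F_1$ meeting $Q$ have no common variable outside $Q$.
(b) If $V_1$ is a set of variables outside $Q$, each lying in a clause of $F_1$ meeting $Q$, then $V_1$ is $j$-free in $F_1-Q$.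
(c) Let $K$ be consistent with $V(K)=Q$ and $F_1\wedge K$ unsatisfiable, and let $K_1$ consist of one literal outside $Q$ from each clause of $F_1$ that meets $Q$ and whose $Q$-literal is falsified by $K$. Then $K_1$ is consistent and $(F_1-Q)\wedge K_1$ is unsatisfiable.

*Proof.* (a) Two variables of one clause in $Q$ give a lasso of length 1. If distinct $c,c'$ meet $Q$ and share $u_1\notin Q$, then choosing $u_0\in V(c)\cap Q$ and $u_2\in V(c')\cap Q$ gives the lasso $(u_0,c,u_1,c',u_2)$ of length $2\le2(j+1)$.

(b) Suppose $(u_0,c_1,\dots,c_e,u_e)$ is a lasso in $F_1-Q$ attached to $V_1$ with $e\le2j$; we extend it to a lasso attached to $Q$. Let $g\in F_1$ meet $Q$ and contain $u_0$, and let $u_{-1}\in V(g)\cap Q$. Then $u_{-1}\ne u_0$. The $c_i$ do not meet $Q$, so they differ from $g$ and from any other clause meeting $Q$. If $u_e\in V(g)\cup V(c_1)\cup\dots\cup V(c_{e-1})$, then $(u_{-1},g,u_0,c_1,\dots,c_e,u_e)$ is a lasso of length $e+1\le 2(j+1)$ attached to $Q$. Otherwise $u_e\in V_1\setminus V(g)$, so $u_e$ lies in some $g'\in F_1$, $g'\ne g$, meeting $Q$ in some $u_{e+1}$, and $(u_{-1},g,u_0,\dots,c_e,u_e,g',u_{e+1})$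 is a lasso of length $e+2\le2(j+1)$ attached to $Q$. Both contradict $(j+1)$-freeness.

(c) By (a) the literals of $K_1$ coming from different clauses have different variables, so $K_1$ is consistent. If $\sigma$ satisfies $(F_1-Q)\wedge K_1$, use $\sigma$ on $X\setminus Q$ and $K$ on $Q$. A clause of $F_1$ meeting $Q$ has exactly one $Q$-literal by (a), and either it is true under $K$ or the clause has a literal in $K_1$, true under $\sigma$. The clauses of $F_1-Q$ are satisfied by $\sigma$. So $F_1\wedge K$ is satisfiable, a contradiction. $\square$

In the nine-clause example, $Q=\{s\}$ and $K=\{\neg s\}$ is $1$-bad; the choices for $K_1$ are $\{a\}$ and $\{b\}$, and both are $0$-bad in $F-\{s\}$.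

## 7. Random unit clauses below the threshold

A *uniform consistent $k$-set* has a uniform $k$-set of variables and independent uniform signs. For a fixed formula $F$ let $\beta_{k,j}(F)$ be the probability that a uniform consistent $k$-set on $X$ is $j$-bad in $F$; it is monotone in $F$. Let
$$\mathrm{Good}_j=\{F:\ \beta_{k,j}(F)\le y_j\text{ for all }0\le k\le k_j\}.$$
All $k\le k_j$ are listed because, as Section 1 showed, badness is not monotone in $K$ for $j\ge1$. The next lemma is the starting point of the iteration; it is an argument of Achlioptas–Friedgut type.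

**Lemma 7.** For $F\in\mathcal F^r_{n,p'}$, $\Pr[\mathrm{Good}_0]\to1$.

*Proof.* For $j=0$ badness passes to larger consistent sets, and a uniform $k$-subset of a uniform consistent $(k+1)$-set is a uniform consistent $k$-set. So $\beta_{k,0}$ is nondecreasing in $k$ and only $k=k_0$ matters. Let
$$\eta=\tfrac14n^{-x_0-\gamma}\ge\frac rn,\qquad N=\lceil(2/\eta)^r\ln(1/\eta)\rceil,\qquad M=\lceil4n^{x_0}\rceil,$$
let $l_i$ be independent uniform literals and $C_i$ independent uniform $r$-clauses.

**Step 1: trade each random literal for $N$ random clauses.** Fix $F$ and let $v_i=\Pr[F\wedge l_1\wedge\dots\wedge l_{k-i}\wedge C_1\wedge\dots\wedge C_{iN}\text{ unsat}]$. Claim: $v_i\le v_{i+1}+\eta$. Condition on the common part $H=F\wedge l_1\wedge\dots\wedge l_{k-i-1}\wedge C_1\wedge\dots\wedge C_{iN}$, and compare adding one random literal with adding $N$ random clauses. If $H$ is unsatisfiable, both results are. Otherwise let $L_H$ be the set of literals false in all satisfying assignments of $H$; it contains no complementary pair. Let $b=|L_H|/2n$. A random literal gives unsatisfiability with probability exactly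 $b$. If $b<\eta$, at most $\eta$ is lost. If $b\ge\eta$, then $|L_H|\ge2n\eta\ge2r$, so $|L_H|-i\ge|L_H|/2$ for $i<r$, and a random clause has all its literals in $L_H$ with probability
$$\frac{\binom{|L_H|}r}{2^r\binom nr}=\prod_{i<r}\frac{|L_H|-i}{2(n-i)}\ge\Big(\frac b2\Big)^r .$$
Such a clause kills $H$. So $N$ clauses give unsatisfiability with probability at least $1-e^{-N(\eta/2)^r}\ge1-\eta\ge b-\eta$. Averaging over $H$ proves the claim. Hence $v_0\le\pi(F)+k\eta$, with $\pi(F)=v_k=\Pr[F\wedge C_1\wedge\dots\wedge C_{kN}\text{ unsat}]$.

**Step 2: amplify $\pi$ by independent blocks.** Let $L=MkN=O(n^{(r+1)(x_0+\gamma)}\log n)=o(n)$, since $(r+1)(x_0+\gamma)=\frac12+\frac1{32}=\frac{17}{32}$. If $\pi(F)>1/M$, splitting $C_1,\dots,C_L$ into $M$ independent blocks of length $kN$ gives $\Pr[F\wedge C_1\wedge\dots\wedge C_L\text{ unsat}]\ge1-(1-1/M)^M>\frac12$. Averaging over $F\in\mathcal F^r_{n,p'}$,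
$$\Pr_F[\pi(F)>1/M]\le2\Pr[F\wedge C_1\wedge\dots\wedge C_L\text{ unsat}],$$
where $F$ is random on the right.

**Step 3: hide the extra clauses in the gap between $p'$ and $p''$.** We show that the right side is $o(1)$. Write $\mathcal F^r_{n,p''}$ as the union of independent $\mathcal F^r_{n,p'}$ and $\mathcal F^r_{n,\varrho}$, where $1-p''=(1-p')(1-\varrho)$; then $\varrho\ge p''-p'\ge\frac{\varepsilon c_0}4n^{-(r-1)}$. The second formula has a binomial number $s$ of clauses with mean $\Omega(n)$, so $s\ge L$ whp by Chebyshev's inequality. Given $s$ it is a uniform $s$-set of clauses. The set $\{C_1,\dots,C_L\}$ has some size $s'\le L$ and given $s'$ is a uniform $s'$-set. A uniform $s'$-subset of a uniform $s$-set is a uniform $s'$-set, so we can couple the two, independently of $\mathcal F^r_{n,p'}$, such that $\{C_1,\dots,C_L\}\subset\mathcal F^r_{n,\varrho}$ whenever $s\ge L$. Then $F\wedge C_1\wedge\dots\wedge C_L$ is unsatisfiable only if $s<L$ or $\mathcal F^r_{n,p''}$ is unsatisfiable, and both have probability $o(1)$, the latter by the definition of $c_r$ with $\delta=\varepsilon/4$.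

**Step 4: return from literals to consistent sets.** By Steps 1–3, whp $v_0\le\frac1M+k\eta\le\frac14n^{-x_0}+\frac14n^{-x_0}=\frac12n^{-x_0}$, as $k\leq n^\gamma$. The variables of $l_1,\dots,l_k$ are distinct with probability at least $1-k^2/n\ge\frac12$, and given this $\{l_i\}$ is a uniform consistent $k$-set. So $\beta_{k_0,0}(F)\le2v_0\le n^{-x_0}=y_0$ whp. $\square$

## 8. Two disjoint continuations: from level $j$ to level $j+1$

**Lemma 8.** Let $0\le j<J$, let $K$ be a fixed consistent set with $|K|\le k_{j+1}$, and $F\in\mathcal F^r_{n,p'}$. Then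
$$\Pr[K\text{ is }(j+1)\text{-bad in }F\text{ and }F\in\mathrm{Good}_j]\le10\,n^{-7x_j/4}.$$

*Proof.* Let $Q=V(K)$, $G=F-Q$, $d=d_j$. Let $\mathcal D$ be the set of clauses of $F$ with exactly one variable in $Q$, whose $Q$-literal is falsified by $K$; $D=|\mathcal D|$. These are the clauses through which $K$ exerts pressure.

**Step 1: replace $\mathrm{Good}_j$ by an event depending on $G$ only.** We want to use goodness while the clauses at $Q$ are still random. For $k\le k_j$ a uniform consistent $k$-set on $X$ avoids $Q$ with probability at least $1-k|Q|/n\ge\frac12$, and given this it is uniform on $X\setminus Q$. A set that is $j$-bad in $G$ is $j$-bad in $F$. Hence if $F\in\mathrm{Good}_j$, then $G$ satisfies $\mathrm{Good}'$: for all $0\le k\le k_j$, a uniform consistent $k$-set on $X\setminus Q$ is $j$-bad in $G$ with probability at most $2y_j$. The event $\mathrm{Good}'$ depends only on $G$, which is independent of the clauses meeting $Q$.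

**Step 2: $D$ is at most $k_j$.** This ensures that the sets handed on are of a size controlled by $\mathrm{Good}'$. $D$ is at most the number of clauses meeting $Q$, a binomial variable of mean at most $\beta k_{j+1}$ by (3). Using $\Pr[\mathrm{Bin}\ge k]\le(e\mu/k)^k$ (with $\mu$ the mean), (P3) and (P4),
$$\Pr[D>k_j]\le\Big(\frac{e\beta k_{j+1}}{k_j}\Big)^{k_j}\le e^{-k_j}\le n^{-2x_j}.$$

**Step 3: the witness misses few clauses of $\mathcal D$.** This is needed because the witness $F_1$ depends on all of $F$, and we want to have only few possibilities for $\mathcal D\cap F_1$. Suppose $K$ is $(j+1)$-bad. Choose a witness and enlarge it to an $F_1$ that is inclusion-maximal among the subformulas of $F$ in which $Q$ is $(j+1)$-free; $F_1\wedge K$ remains unsatisfiable. Let $\Delta=\mathcal D\setminus F_1$. We claim that if $|\Delta|\ge d$, then $F$ contains $d$ successive lassos from $Q$. By Lemma 5 (note $|Q|\le n^\gamma$, and $1\le d\le n^\gamma$ by (P2)) this has probability at most $n^{-d/2}\le n^{-2x_j}$.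

Let $c^1,\dots,c^d\in\Delta$ be distinct. By maximality $F_1\cup\{c^i\}$ contains a lasso $\Lambda^i$ of length at most $2(j+1)\le2J$ attached to $Q$, and it uses $c^i$. The lassos $\Lambda^i$ may overlap; we cut new ones out of them. We build successive lassos $\Lambda_1,\dots,\Lambda_d$ with the clauses of $\Lambda_i$ among those of $\Lambda^i$. Given $\Lambda_1,\dots,\Lambda_{i-1}$, call their clauses *used* and let $Y=Q\cup V(\text{used clauses})$. Used clauses lie in $F_1\cup\{c^1,\dots,c^{i-1}\}$, so $c^i$ is unused. Write $\Lambda^i=(u_0,c_1,\dots,c_e,u_e)$ and let $c_{a+1},\dots,c_{b-1}$ be its first maximal run of unused clauses: $c_1,\dots,c_a$ are used, and either $b\le e$ and $c_b$ is used, or $b=e+1$. Then $u_a\in Y$: if $a=0$ then $u_0\in Q$, and otherwise $u_a\in c_a$, which is used. If $b\le e$, then $u_{b-1}\in c_b$, so $u_{b-1}\in Y$. If $b=e+1$, then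
$$u_{b-1}=u_e\in Q\cup V(c_1)\cup\dots\cup V(c_{e-1})\subset Y\cup V(c_{a+1})\cup\dots\cup V(c_{e-1}).$$
In both cases $\Lambda_i=(u_a,c_{a+1},\dots,c_{b-1},u_{b-1})$ is a lasso attached to $Y$ consisting of unused clauses, as required.

**Step 4: badness produces two bad sets at level $j$.** Assume that $K$ is $(j+1)$-bad, $|\Delta|\le d-1$, $D\le k_j$ and $\mathrm{Good}'$ holds. Order $\mathcal D$ uniformly at random, and order the $r-1\ge2$ outside literals of the $i$-th clause uniformly at random as $m_{i,1},\dots,m_{i,r-1}$. Let $I\subset[D]$ be the index set of $\mathcal D\setminus\Delta=\mathcal D\cap F_1$, so $|[D]\setminus I|\le d-1$, and let $K_a(I)=\{m_{i,a}:i\in I\}$ for $a=1,2$. By Lemma 6(a), $\mathcal D\cap F_1$ is precisely the set of clauses of $F_1$ that meet $Q$ and whose $Q$-literal is falsified by $K$, and moreover the event $\mathrm{dist}_I$ holds: all outside variables of the clauses with index in $I$ are distinct. By Lemma 6(b),(c), each $V(K_a(I))$ is $j$-free in $F_1-Q\subset G$, and $(F_1-Q)\wedge K_a(I)$ is unsatisfiable. So $K_1(I)$ and $K_2(I)$ are both $j$-bad in $G$. This conclusion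 refers to $I$ but no longer to $F_1$, so we can take a union bound over $I$.

**Step 5: for a fixed $I$ the two sets are nearly independent.** This is where the squaring occurs. Condition on $G$ satisfying $\mathrm{Good}'$ and on a value $D\le k_j$, and fix $I\subset[D]$. Let $\mathcal C_Q$ be the set of all possible clauses with exactly one variable in $Q$ and $Q$-literal falsified by $K$. Given $G$ and $D$, $\mathcal D$ is a uniform $D$-subset of $\mathcal C_Q$. Signed permutations of the literals over $X\setminus Q$ (permute the variables, flip signs) preserve $\mathcal C_Q$, so the law of the ordered list of clauses and outside literals is invariant under them, and so is the event $\mathrm{dist}_I$. They act transitively on sequences of a given length of literals with distinct variables. Hence, given $\mathrm{dist}_I$, the sequence $(m_{i,a})_{i\in I,\,a\le r-1}$ is uniform over such sequences. So $(K_1(I),K_2(I))$ is distributed as two independent uniform consistent $|I|$-sets on $X\setminus Q$, conditioned on having disjoint variable sets, an event of probability at least $1-k_j^2/(n-|Q|)\ge\frac12$. Since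 $|I|\le k_j$, $\mathrm{Good}'$ gives
$$\Pr[\mathrm{dist}_I,\ K_1(I),K_2(I)\text{ both }j\text{-bad in }G\mid G,D]\le2(2y_j)^2=8n^{-2x_j}.$$

**Step 6: sum up.** At most $(k_j+1)^d$ sets $I\subset[D]$ have $|[D]\setminus I|\le d-1$. Now $k_j+1\le n^{2\gamma}$, and $8\gamma\le\frac1{16}$, $2\gamma=\frac{x_0}8\le\frac{x_j}8$, so $2\gamma d\le8\gamma x_j+2\gamma\le\frac{x_j}{16}+\frac{x_j}8\le\frac{x_j}4$. The union bound gives at most $8n^{x_j/4-2x_j}=8n^{-7x_j/4}$. Adding the failure probabilities $n^{-2x_j}$ of Steps 2 and 3 gives at most $10n^{-7x_j/4}$. $\square$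

The hypothesis $r\ge3$ enters in Step 4: there must be two outside literals per clause.

## 9. From random sets to all small sets

Lemma 8 is about a fixed $K$ and a random $F$; $\mathrm{Good}_{j+1}$ is about a fixed $F$ and a random $K$. Markov's inequality passes between them, which lowers the exponent from $\frac74x_j$ to $\frac54x_j=x_{j+1}$.

**Lemma 9.** For $F\in\mathcal F^r_{n,p'}$, $\Pr[\mathrm{Good}_{J-1}]\to1$.

*Proof.* Let $0\le j<J$ and $k\le k_{j+1}$. Averaging Lemma 8 over uniform consistent $k$-sets gives $\mathbb E[\beta_{k,j+1}(F)\mathbf 1_{\mathrm{Good}_j}]\le10n^{-7x_j/4}$. By Markov's inequality and a union bound over the $k_{j+1}+1\le n^{2\gamma}$ values of $k$,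
$$\Pr[\mathrm{Good}_j\setminus\mathrm{Good}_{j+1}]\le\frac{(k_{j+1}+1)\,10n^{-7x_j/4}}{y_{j+1}}\le10\,n^{2\gamma-\frac74x_j+\frac54x_j}=10\,n^{x_0/8-x_j/2}\le10\,n^{-3x_j/8}.$$
Since $x_j\ge x_0(1+j/4)$, these bounds are dominated by a geometric series in $j$ with first term $10n^{-3x_0/8}$ and ratio $n^{-3x_0/32}$, so their sum over $j\ge0$ is $o(1)$. Combine with Lemma 7. $\square$

**Lemma 10.** Let $m=\lfloor x_{J-1}/4\rfloor$ and let $B$ be the event that no consistent $K$ with $|K|\le m$ is $J$-bad in $F$. Then $B$ is decreasing, and $\mathbb P_{p'}(B)\ge\frac12$ for large $n$.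

*Proof.* $B$ is decreasing because $J$-badness is monotone in $F$. By (P1) and (P2), $m\le n^{\gamma/4}\le k_J$, so Lemma 8 with $j=J-1$ applies to every $K$ with $|K|\le m$. There are at most $(2n+1)^m\le n^{2m}\le n^{x_{J-1}/2}$ such $K$. With Lemma 9,
$$\mathbb P_{p'}(B^c)\le\mathbb P_{p'}(\mathrm{Good}_{J-1}^c)+n^{x_{J-1}/2}\cdot10n^{-7x_{J-1}/4}=o(1).\qquad\square$$

## 10. Closing up the deleted clauses: proof of Theorem 1

Let $t=\lfloor m/(9r^2J)\rfloor$. Since $x_{J-1}=\Theta(n^{\rho\log(5/4)})$ and $J=O(\log n)$, we have $t\ge n^{c_1}$ for large $n$, for any fixed $0<c_1<\rho\log(5/4)$; note that $\rho$ depends on $r$ only. Let $F\in\mathcal F^r_{n,p}$ with $p$ as in (2).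

**Step 1: few deletions lead to $B$.** Since $(1-\frac\varepsilon2)^2\ge1-\varepsilon$, $p/p'=\frac{1-\varepsilon}{1-\varepsilon/2}\le1-\frac\varepsilon2\le e^{-\varepsilon/2}$. By Lemmas 4 and 10, with probability at least $1-2e^{-\varepsilon t/2}$ there is $T\subset F$ with $|T|<t$ and $F\setminus T\in B$.

**Step 2: no small set starts many successive lassos.** This will control the set $S$ of Lemma 1, whatever $T$ is. There are at most $(n+1)^{rt}$ sets $S_0\subset X$ with $|S_0|\le rt$, and $rt,4rt\le n^\gamma$, as $t\le m\le n^{\gamma/4}$. By Lemma 5 with $d=4rt$, with probability at least $1-(n+1)^{rt}n^{-2rt}\ge1-2n^{-rt}$, for no such $S_0$ does $F$ contain $4rt$ successive lassos from $S_0$.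

**Step 3: construct $S$.** Assume both events, and let $S_0=V(T)$, so $|S_0|\le rt$. As long as there is a lasso of length at most $2J$ attached to the current set $S_i$ and consisting of clauses of $F$ none of which is inside $S_i$, add the variables of its clauses to get $S_{i+1}$. The clauses of earlier lassos are inside $S_i$, so all clauses used are distinct and these are successive lassos from $S_0$. By Step 2 the procedure stops after fewer than $4rt$ rounds, with a set $\bar S\supset V(T)$ satisfying
$$|\bar S|\le rt+4rt\cdot2Jr\le9r^2Jt\le m\le n^\gamma .$$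
By the stopping rule $\bar S$ is $J$-free in the set of clauses of $F$ that are not inside $\bar S$.

**Step 4: apply Lemma 1.** Since $|\bar S|\le m$ and $F\setminus T\in B$, no consistent $K$ with $V(K)=\bar S$ is $J$-bad in $F\setminus T$. By Lemma 1 every minimal unsatisfiable $F'\subset F$ has $V(F')\subset\bar S$, hence at most $n^\gamma$ vertices.

**Step 5: the probability.** The two events hold together with probability at least $1-2e^{-\varepsilon t/2}-2n^{-rt}\ge1-\exp(-n^c)$ for any fixed $0<c<c_1$ and $n$ large. As $n^\gamma<\varepsilon n$ for large $n$, $q(n)\le\exp(-n^c)=n^{-\omega(1)}$. $\blacksquare$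

## 11. The probability of unsatisfiability, and a lower bound for $q$: proof of Theorem 2

**Step 1: upper bound in (i).** With $p$ as in (2), Theorem 1 reduces the matter to minimal unsatisfiable subformulas with $v\le n^\gamma$ vertices, up to probability $\exp(-n^c)=o(n^{-a_r})$. Let $e$ be the number of clauses. Each $r$-clause excludes a fraction $2^{-r}$ of the assignments, so $e\ge2^r$; by Lemma 2, $e\ge v+1$.

If $v<2^r-1$, the expected number of $v$-sets together with $2^r$ clauses inside is $O(n^{v-(r-1)2^r})=O(n^{-a_r})$, because $2^r-1-(r-1)2^r=-a_r$; there are boundedly many such $v$. If $v\ge2^r-1$, then (1) with $\kappa=r!$ bounds the probability by $(9\beta)^{v+1}(v/n)^{(r-2)v+r-1}$. For each of the boundedly many $v$ with $2^r-1\le v\le4a_r$ this is $O(n^{-(r-2)(2^r-1)-(r-1)})=O(n^{-a_r})$, as $(r-2)(2^r-1)+r-1=a_r$. For $4a_r<v\le n^\gamma$ we have $v/n\le n^{-1/2}$ and $(r-2)v+r-1\ge v+1$, so the bound is at most $(9\beta n^{-1/2})^{v+1}$, and these sum to $o(n^{-a_r})$.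

**Step 2: lower bound in (i).** Now let $\alpha\ge\alpha_0>0$ for large $n$; also $\alpha\le r!$ by Lemma 3. We use the second-moment idea on copies of the tree formula of Section 3, for general $r$. Let $H_0$ have one variable for each of the $v_0=2^r-1$ internal nodes of the complete binary tree of depth $r$, and one clause for each root–leaf path, namely the clause falsified exactly by following that path. It has $2^r$ clauses and every assignment falsifies exactly one, so it is unsatisfiable. Removing any clause makes it satisfiable, by following the corresponding path. So $H_0$ is minimal unsatisfiable. Fix a copy $H_V$ on each set $V$ of $v_0$ variables. The expected number of $V$ with $H_V\subset F$ is $\Theta(n^{v_0-(r-1)2^r})=\Theta(n^{-a_r})$.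

If $V\neq V'$ and $u=|V'\setminus V|\ge1$, then by Lemma 2 at least $u+1$ clauses of $H_{V'}$ meet $V'\setminus V$, and these are not in $H_V$. So $|H_V\cup H_{V'}|\ge2^r+u+1$, and the expected number of pairs with both copies in $F$ is at most
$$\sum_{u\ge1}O\big(n^{v_0+u-(r-1)(2^r+u+1)}\big)=O(n^{-a_r-1}),$$
because $u-(r-1)(u+1)\le u-2(u+1)=-u-2$. By Bonferroni's inequality $\Pr[F\text{ unsat}]\ge\Theta(n^{-a_r})-O(n^{-a_r-1})=\Omega(n^{-a_r})$.

**Step 3: a dense formula has only large minimal unsatisfiable subformulas.** For (ii), let $\alpha\ge\alpha_0>0$ for large $n$, $N_0=2^r\binom nr$, $M=2^rn$, and consider a uniform formula with exactly $M$ clauses. A fixed assignment falsifies a fraction $2^{-r}$ of the possible clauses, so this formula is satisfiable with probability at most $2^n(1-2^{-r})^M\le(2/e)^n\to0$. A given set of $e$ clauses is contained in it with probability at most $(M/N_0)^e\le(\kappa n^{-(r-1)})^e$ with $\kappa=r^r$, since $\binom nr\ge(n/r)^r$. Let $C=9\cdot2^r\kappa$ and $\theta=\frac1{2C}$. By Lemma 2 and (1), and since $(r-2)v+r-1\ge v+1$, the probability of a minimal unsatisfiable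 subformula with at most $\theta n$ vertices is at most $\sum_{r\le v\le\theta n}(Cv/n)^{v+1}$. The terms with $v\le\sqrt n$ sum to at most $\sum_{v\ge r}(Cn^{-1/2})^{v+1}\to0$. In the other terms $Cv/n\le\frac12$, so they sum to at most $n2^{-\sqrt n}\to0$. Hence whp the $M$-clause formula has a minimal unsatisfiable subformula, with more than $\theta n$ vertices.

**Step 4: $F$ has exactly $M$ clauses with probability $e^{-O(n)}$.** By $\binom{N_0}M\ge(N_0/M)^M$,
$$\Pr[|F|=M]=\binom{N_0}Mp^M(1-p)^{N_0-M}\ge\Big(\frac{N_0p}M\Big)^M(1-p)^{N_0}=e^{-O(n)},$$
since $N_0p=\Theta(n)$ and $M=\Theta(n)$. Given $|F|=M$, $F$ is a uniform $M$-clause formula. So by Step 3, for $\varepsilon\le\theta$, $q(n)\ge(1-o(1))e^{-O(n)}=e^{-O(n)}$. $\blacksquare$
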